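\title{Rational elements of Weyl groups and the degree of the map $(n,b)\mapsto nb\bar u n^{-1}$}

\begin{abstract}
Let $G$ be a connected complex reductive group with opposite Borel subgroups $B_\pm$, unipotent radicals $N_\pm$ and Weyl group $W$. An element $u\in W$ is a \emph{solution} if a generic $g\in G$ can be written as $g=nb\bar u n^{-1}$ with $n\in N_-$ and $b\in B_+$ depending rationally on $g$; it is \emph{rational} if a certain oriented graph on positive roots has no cycle. We prove that the two notions coincide, which answers a question posed by Voloshyn. The number of decompositions of a generic $g$ is an intersection number on a product of two flag varieties, and it splits as a sum of nonnegative integers $c_w$, $w\in W$, with $c_e=1$. A determinantal criterion for $c_w>0$ reduces the problem to root combinatorics. The same proof covers the equation twisted by an automorphism of $G$ preserving $B_+$ and $B_-$.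
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a connected complex reductive algebraic group, $B_+$ and $B_-$ opposite Borel subgroups with unipotent radicals $N_+$ and $N_-$, $H=B_+\cap B_-$ the Cartan subgroup, and $W=N_G(H)/H$ the Weyl group, with length function $\ell$, identity $e$ and longest element $w_0$. Let $\Pi_+$, $\Pi_-$ and $\Delta$ be the sets of positive, negative and simple roots. For $\beta,\gamma$ in the root lattice, $\beta\le\gamma$ means that $\gamma-\beta$ is a nonnegative integer combination of simple roots. A property holds for \emph{generic} points of an irreducible variety if it holds on a nonempty Zariski open subset.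

Fix $u\in W$ and a representative $\bar u\in N_G(H)$. Given $g\in G$, consider the equation
\begin{equation}\label{eq:main}
g=n\,b\,\bar u\,n^{-1},\qquad n\in N_-,\quad b\in B_+ .
\end{equation}
Since $\dim N_-+\dim B_+=\dim G$, there are as many unknowns as equations. One expects finitely many pairs $(n,b)$ for generic $g$ and asks when a pair can be written down by rational formulas.

\begin{definition}
The element $u$ is a \emph{solution} if there are rational maps $n:G\dashrightarrow N_-$ and $b:G\dashrightarrow B_+$ such that $g=n(g)\,b(g)\,\bar u\,n(g)^{-1}$ for generic $g\in G$.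
\end{definition}

Replacing $\bar u$ by $h\bar u$ with $h\in H$ replaces $b$ by $bh^{-1}$, so the choice of representative plays no role. The two ends of $W$ behave in opposite ways. For $u=w_0$ we have $\bar u n^{-1}\bar u^{-1}\in N_+$, so \eqref{eq:main} can be solved for $b$ exactly when $g\bar u^{-1}\in nB_+$. Thus $n$ is the first factor in the Gauss decomposition $N_-\times B_+\cong N_-B_+$ of $g\bar u^{-1}$, and $w_0$ is a solution. For $u=e$ and $G=SL_m$, equation \eqref{eq:main} brings $g$ to triangular form by conjugation; the diagonal of $b$ lists the eigenvalues of $g$ in some order, and a generic $g$ has $m!$ decompositions (Example~\ref{ex:identity}). The following graph is meant to decide on which side a given $u$ falls.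

\begin{definition}
Put $\nu^0(u)=u\Pi_+\cap\Pi_+$. The \emph{rationality graph} $\Gamma(u)$ is the oriented graph with vertex set $\nu^0(u)$ and an edge $\alpha\to\beta$ (possibly $\alpha=\beta$) if and only if $u^{-1}\alpha\le\beta$. The element $u$ is \emph{rational} if $\Gamma(u)$ has no oriented cycle; loops count as cycles.
\end{definition}

The graph $\Gamma(w_0)$ is empty, while $\Gamma(e)$ has a loop at every positive root.

\begin{example}\label{ex:rank2}
Let $u=s_1s_2$. In type $A_2$ we have $u\alpha_1=\alpha_2$, $u\alpha_2=-\alpha_1-\alpha_2$, $u(\alpha_1+\alpha_2)=-\alpha_1$. So $\Gamma(u)$ is the single vertex $\alpha_2$, without a loop because $\alpha_1\not\le\alpha_2$, and $u$ is rational. In type $B_2$ with $\alpha_2$ short and $\theta=\alpha_1+2\alpha_2$ we have $u\alpha_1=\theta$, $u\alpha_2=-\alpha_1-\alpha_2$, $u(\alpha_1+\alpha_2)=\alpha_2$, $u\theta=-\alpha_1$. So $\Gamma(u)$ has vertices $\alpha_2,\theta$, an edge $\alpha_2\to\theta$ and a loop at $\theta$, and $u$ is not rational.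
\end{example}

The problem, posed in \cite{Vol}, is whether the solutions are precisely the rational elements of $W$, for every $G$. It is known that every rational element is a solution, and that a solution $u$ with $\ell(u)\ge\ell(w_0)-2$ is rational. We prove that the answer is yes. The known statements are not used; they are reproved along the way.

Let $\varphi_u:N_-\times B_+\to G$, $\varphi_u(n,b)=nb\bar un^{-1}$, and let $D(u)$ be the oriented graph on $\Delta$ with an edge $\alpha\to\beta$ if and only if $u\alpha\ge\beta$ (loops allowed).

\begin{theorem}\label{thm:main}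
Let $u\in W$, with any representative $\bar u$. For generic $g\in G$ the fiber $\varphi_u^{-1}(g)$ is finite with a constant number $\delta(u)\ge1$ of points. The following are equivalent:
\begin{enumerate}
\item[(1)] $u$ is a solution;
\item[(2)] $\delta(u)=1$;
\item[(3)] $u$ is rational;
\item[(4)] $D(u)$ has no oriented cycle; equivalently, if $u\alpha_j=\sum_iU_{ij}\alpha_i$ for the simple roots $\alpha_j$, the matrix $(\max(U_{ij},0))$ is nilpotent.
\end{enumerate}
\end{theorem}

Thus, if $u$ is not rational, equation \eqref{eq:main} has $\delta(u)\ge2$ distinct solutions $(n,b)$ for generic $g$. The bound is sharp: $\delta(e)=2$ for $SL_2$ (Example~\ref{ex:sl2}).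

The proof never uses that the two copies of $n$ in \eqref{eq:main} are equal, only that they differ by a symmetry of the data. Let $\tau$ be an algebraic group automorphism of $G$ preserving $B_+$ and $B_-$. It preserves $H$ and $N_\pm$, and it acts linearly on the roots by the rule $d\tau(\mathfrak g_\beta)=\mathfrak g_{\tau\beta}$ for root spaces; this action preserves $\Pi_+$ and hence permutes $\Delta$. Put $v=u\tau$, acting on roots, and define $\nu^0(v)$, $\Gamma(v)$, $D(v)$ as above with $v$ in place of $u$.

\begin{theorem}\label{thm:twisted}
For generic $g\in G$, the equation $g=n\,b\,\bar u\,\tau(n)^{-1}$ with $n\in N_-$, $b\in B_+$ has a constant finite number $\delta\ge1$ of solutions. The following are equivalent: $(n,b)$ can be chosen rationally in $g$; $\delta=1$; $\Gamma(v)$ has no oriented cycle; $D(v)$ has no oriented cycle.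
\end{theorem}

We prove both theorems at once. From now on $u,\bar u,\tau$ are fixed, $v=u\tau$, and
\[
\varphi:N_-\times B_+\to G,\qquad \varphi(n,b)=n\,b\,\bar u\,\tau(n)^{-1};
\]
a reader interested only in Theorem~\ref{thm:main} may take $\tau=\mathrm{id}$ and $v=u$ throughout.

The difficulty is to prove that a cycle in a graph forces a second solution. A cycle indicates that some unknown depends on itself, but a polynomial system with such a dependence might still have a single solution, and solving the system explicitly is not practical. We count instead. Section~\ref{sec:degree} writes $\delta=\sum_{w\in W}c_w$ with $c_w\ge0$ and $c_e=1$; since nothing cancels, $\delta\ge2$ as soon as one $c_w$ with $w\neq e$ is positive. Section~\ref{sec:criterion} shows that $c_w>0$ if and only if a certain determinant of size $\ell(w)$ is not identically zero. A nonzero term of such a determinant gives a cycle in $\Gamma(v)$ (Section~\ref{sec:acyclic}). Conversely, a shortest cycle of $D(v)$ is rigid enough to give a $w\ne e$ whose determinant has a single term (Sections~\ref{sec:simple}--\ref{sec:nonzero}).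

\section{The equation on the flag variety, and small cases}\label{sec:examples}

Let $X=B_+\backslash G$ be the flag variety, on which $G$ acts on the right. The unknown $b$ can be eliminated: for $n\in N_-$,
\begin{equation}\label{eq:coset}
g\in n B_+\bar u\,\tau(n)^{-1}\iff n^{-1}g\,\tau(n)\bar u^{-1}\in B_+\iff B_+n^{-1}g=B_+\bar u\,\tau(n)^{-1},
\end{equation}
and then $b=n^{-1}g\,\tau(n)\bar u^{-1}$ is determined by $n$. The points $B_+n^{-1}$ form the big cell of $X$, and $n$ is determined by the point because $N_-\cap B_+=1$. Let $\psi$ be the map $B_+n^{-1}\mapsto B_+\bar u\tau(n)^{-1}$ from the big cell to $X$. Then $\varphi^{-1}(g)$ is in bijection with the set of points $x$ of the big cell with $\psi(x)=xg$, that is, with the intersection of the graph of $\psi$ and the graph of $g$ in $X\times X$.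

In the rest of this section $\tau=\mathrm{id}$. The vertices of $\Gamma(u)$ index the true unknowns. Indeed, write $n^{-1}=n_1n_2$ with $n_1\in N_-\cap\bar u^{-1}N_+\bar u$ and $n_2\in N_-\cap\bar u^{-1}N_-\bar u$. Then $B_+\bar un^{-1}=B_+\bar un_2$, and once $n_2$ is known, $B_+n^{-1}=B_+\bar un_2g^{-1}$ gives $n$ by a Gauss decomposition. The coordinates of $n_2$ correspond to the roots $-\gamma$ with $\gamma>0$ and $u\gamma>0$, hence to the vertices $u\gamma\in\nu^0(u)$. The meaning of the edges is given in Remark~\ref{rem:edges}.

\begin{example}[$SL_2$]\label{ex:sl2}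
Let $g=(g_{ij})$ and $n=\left(\begin{smallmatrix}1&0\\x&1\end{smallmatrix}\right)$. Then
\[
n^{-1}gn=\begin{pmatrix}g_{11}+g_{12}x&g_{12}\\ g_{21}+(g_{22}-g_{11})x-g_{12}x^2& g_{22}-g_{12}x\end{pmatrix}.
\]
For $u=e$ the lower left entry must vanish. This is a quadratic equation for $x$ with discriminant $(\operatorname{tr}g)^2-4$, so $\delta(e)=2$. For $u=s$ the lower right entry must vanish, so $x=g_{22}/g_{12}$ and $\delta(s)=1$.

Here is the same count in the form that generalizes. The last row identifies $X$ with $\mathbb P^1$. The graph of $g$ in $\mathbb P^1\times\mathbb P^1$ is homologous to the diagonal, whose class is $[\mathrm{pt}\times\mathbb P^1]+[\mathbb P^1\times \mathrm{pt}]$. Let $Z$ be the closure of the graph of $\psi$. Being a graph over the first factor, $Z$ meets a generic $\mathrm{pt}\times\mathbb P^1$ once, for both values of $u$. The second term distinguishes them. For $u=e$, $\psi$ is the identity, $Z$ meets $\mathbb P^1\times\mathrm{pt}$ once, and $\delta=1+1$. For $u=s$, $\psi$ is the constant $[1:0]$, $Z$ misses a generic $\mathbb P^1\times\mathrm{pt}$, and $\delta=1+0$.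
\end{example}

\begin{example}[$SL_3$]\label{ex:sl3}
A coset $B_+h$ is the flag $\langle\text{row }3\rangle\subset\langle\text{rows }2,3\rangle$ of rows of $h$. Let $r_1=(1,0,0)$, $r_2=(x,1,0)$, $r_3=(z,y,1)$ be the rows of $n^{-1}$. The $i$th row of $n^{-1}g$ is $r_ig$. If $\bar u$ is a signed permutation matrix of $u\in S_3$, the $i$th row of $\bar un^{-1}$ is $\pm r_{u^{-1}(i)}$.

Let $u=s_1s_2$, so $u^{-1}(3)=2$ and $u^{-1}(2)=1$. Equation \eqref{eq:coset} reads
\[
\langle r_3g\rangle=\langle r_2\rangle,\qquad\langle r_2g,r_3g\rangle=\langle r_1,r_2\rangle .
\]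
The plane $\langle r_1,r_2\rangle$ consists of the vectors with third coordinate $0$, whatever $x$ is. So the conditions say that $xg_{13}+g_{23}=0$ and that $r_3$ is the multiple of $r_2g^{-1}$ with third coordinate $1$. Both steps are possible at $g=\bar u$, hence for generic $g$. The unknowns are found one after another and $\delta=1$, in agreement with Example~\ref{ex:rank2}.

Let $u=s_1$, so $u^{-1}(3)=3$ and $u^{-1}(2)=1$. Now \eqref{eq:coset} reads
\[
\langle r_3g\rangle=\langle r_3\rangle,\qquad\langle r_2g,r_3g\rangle=\langle r_1,r_3\rangle .
\]
The row $r_3$ appears on both sides of its own equation: it is a left eigenvector of $g$. Let $g$ have distinct eigenvalues and eigenvectors with nonzero third coordinate, and let $r_1$ lie in no $g$-invariant plane. There are three choices of $r_3$, and the second condition says $\langle r_2,r_3\rangle=P:=\langle r_1g^{-1},r_3\rangle$. The vectors of $P$ with third coordinate $0$ form a line. This line is not $\langle r_1\rangle$, since otherwise $P=\langle r_1,r_3\rangle$ would be invariant; so it contains exactly one vector $(x,1,0)$. Hence $\delta(s_1)=3$. The eigenvector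 problem is matched by $s_1\alpha_2=\alpha_1+\alpha_2\ge\alpha_2$, a loop of $D(s_1)$ at $\alpha_2$.
\end{example}

\section{Standard facts}\label{sec:facts}

\subsection*{Roots}
Let $\mathfrak g,\mathfrak b_\pm,\mathfrak n_\pm$ be the Lie algebras of $G,B_\pm,N_\pm$, and let $e_\beta$ span the root space $\mathfrak g_\beta$. The group generated by $W$ and $\tau$ acts on the real span of the roots through permutations of the roots, hence through a finite group. We fix an inner product $(\cdot,\cdot)$ invariant under it; in particular $v$ is an isometry. The support $\operatorname{supp}\beta\subset\Delta$ of a root $\beta$ is the set of simple roots with nonzero coefficient in $\beta$. All coefficients of a root have the same sign, so for $\alpha\in\Delta$ we have $\beta\ge\alpha$ if and only if $\beta>0$ and $\alpha\in\operatorname{supp}\beta$. For $w\in W$, let $\dot w$ be a representative and $I(w)=\Pi_+\cap w\Pi_-$; then $|I(w)|=\ell(w)$.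
\begin{enumerate}
\item[(R1)] Distinct simple roots satisfy $(\alpha,\alpha')\le0$, with strict inequality exactly when they are adjacent in the Dynkin diagram. Adjacent simple roots are joined by a simple bond exactly when they have equal length.
\item[(R2)] The Dynkin diagram, with bond multiplicities ignored, is a forest. Each connected component has at most one multiple bond. The support of a root is connected.
\item[(R3)] For roots $\beta\ne\pm\gamma$: if $(\beta,\gamma)>0$ then $\beta-\gamma$ is a root, and if $(\beta,\gamma)<0$ then $\beta+\gamma$ is a root. If $\beta,\gamma,\beta+\gamma$ are roots, then $[\mathfrak g_\beta,\mathfrak g_\gamma]=\mathfrak g_{\beta+\gamma}$.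
\item[(R4)] For $J\subset\Delta$, the roots supported in $J$ form a root system with simple roots $J$ and Weyl group $W_J$ generated by the reflections in $J$; each of these roots is $W_J$-conjugate to an element of $J$. If $\Pi_+^J$ is the set of positive ones and $w_0^J$ is the longest element of $W_J$, then $I(w_0^J)=\Pi_+^J$.
\end{enumerate}

\subsection*{Varieties}
All varieties are complex; (G2)--(G4) use characteristic $0$.
\begin{enumerate}
\item[(G1)] The image of a morphism is constructible, so a dense image contains a dense open set.
\item[(G2)] A morphism of smooth irreducible varieties is dominant if and only if its differential is surjective at some point.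
\item[(G3)] A dominant morphism $Y'\to Y$ of irreducible varieties of equal dimension has generic fibers with $[\mathbb C(Y'):\mathbb C(Y)]$ points.
\item[(G4)] (Kleiman's theorem.) Let a connected algebraic group $Q$ act transitively on a variety $Y$, and let $E,E'\subset Y$ be smooth locally closed subvarieties. For generic $k\in Q$ the intersection $E\cap E'k$ is transversal: at each of its points the two tangent spaces span the tangent space of $Y$. In particular it is empty if $\dim E+\dim E'<\dim Y$.
\item[(G5)] If $Y$ is smooth and projective, and closed irreducible subvarieties $E,E'$ of complementary dimension meet transversally in finitely many points, all smooth on both, then the intersection number $\int_Y[E]\cdot[E']$ is the number of these points.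
\item[(G6)] $X$ is smooth and projective of dimension $\ell(w_0)=\dim N_-$. The cells $O_w=B_+\backslash B_+\dot wB_+$ and $O^w=B_+\backslash B_+\dot wB_-$ are smooth, of dimension $\ell(w)$ and codimension $\ell(w)$ respectively. For their closures $X_w$ and $X^w$, the classes $[X_w]$ and $[X^w]$, $w\in W$, are dual bases of $H_*(X,\mathbb Z)$ under the intersection pairing. The cell $O_e$ is the point $B_+$, and $O^e=B_+\backslash B_+N_-$ is the big cell.
\end{enumerate}
We use (G4) and (G5) in the following combined form.

\begin{lemma}\label{lem:count}
In \textup{(G4)}, let $Y$ be projective, let $E,E'\subset Y$ be closed irreducible subvarieties of complementary dimension, and let $E^\circ\subset E$, $E'^\circ\subset E'$ be nonempty smooth open subsets. For generic $k\in Q$ the set $E^\circ\cap E'^\circ k$ is finite with exactly $\int_Y[E]\cdot[E']$ points.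
\end{lemma}

\begin{proof}
By repeatedly removing singular loci, write $E\setminus E^\circ$ and $E'\setminus E'^\circ$ as finite unions of smooth irreducible locally closed pieces, of dimension less than $\dim E$ and $\dim E'$. Apply (G4) to the finitely many pairs formed by $E^\circ$ or a piece of $E$ and $E'^\circ$ or a piece of $E'$. For generic $k$, every pair other than $(E^\circ,E'^\circ)$ gives an empty intersection. So $E\cap E'k=E^\circ\cap E'^\circ k$, and this intersection is transversal, hence of dimension $0$ and finite. By (G5) it has $\int[E]\cdot[E'k]$ points. Finally $[E'k]=[E']$, because a path from $1$ to $k$ in the connected group $Q$ is a homotopy from the identity to translation by $k$.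
\end{proof}

\section{The degree as a sum of nonnegative intersection numbers}\label{sec:degree}

Let
\[
Z^\circ=\{(B_+n^{-1},\,B_+\bar u\tau(n)^{-1}):n\in N_-\}\subset X\times X
\]
be the graph of $\psi$, let $Z$ be its closure, and let $\Lambda_g=\{(x,xg):x\in X\}$ be the graph of $g$. The set $Z^\circ$ is the orbit of $(B_+,B_+\bar u)$ under $N_-$ acting through $n\mapsto(n,\tau(n))$, and the stabilizer is trivial because of the first component. So $Z^\circ$ is smooth, irreducible, open in $Z$, and of dimension $\dim X$. By Section~\ref{sec:examples}, $\varphi^{-1}(g)$ is in bijection with $Z^\circ\cap\Lambda_g$. For $w\in W$ the varieties $Z$ and $X_w\times X^w$ both have dimension $\dim X$, and we put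
\[
c_w=\int_{X\times X}[Z]\cdot[X_w\times X^w].
\]

\begin{proposition}\label{prop:degree}
For generic $g$ the fiber $\varphi^{-1}(g)$ is finite with $\delta=\sum_{w\in W}c_w$ points. For generic $(h_1,h_2)\in G\times G$,
\begin{equation}\label{eq:cw}
c_w=\#\big(Z^\circ\cap(O_wh_1\times O^wh_2)\big)\ge0 .
\end{equation}
Moreover $c_e=1$, so that $\delta=1+\sum_{w\ne e}c_w\ge1$.
\end{proposition}

\begin{proof}
We want to move $\Lambda_1$, the diagonal, into general position, but $G$ acting on one factor is not transitive on $X\times X$. The group $G\times G$ is transitive, and it still moves the diagonal only to graphs: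
\[
\Lambda_1(h_1,h_2)=\{(xh_1,xh_2)\}=\Lambda_{h_1^{-1}h_2}.
\]
By Lemma~\ref{lem:count}, $Z^\circ\cap\Lambda_{h_1^{-1}h_2}$ has $\int[Z]\cdot[\Lambda_1]$ points for $(h_1,h_2)$ in a dense open set. The morphism $(h_1,h_2)\mapsto h_1^{-1}h_2$ is onto $G$, so by (G1) the image of that set contains a dense open subset of $G$. Hence $\#\varphi^{-1}(g)=\int[Z]\cdot[\Lambda_1]$ for generic $g$.

Next, $[\Lambda_1]=\sum_w[X_w\times X^w]$. By (G6) and the K\"unneth formula, it suffices to pair both sides with the classes $[X^a\times X_{a'}]$, $\ell(a)=\ell(a')$. The left side gives $\int_X[X^a]\cdot[X_{a'}]$, the right side gives $\sum_w\int_X[X_w]\cdot[X^a]\int_X[X^w]\cdot[X_{a'}]$, and both are $1$ if $a=a'$ and $0$ otherwise; no signs occur because all degrees are even. This gives $\delta=\sum_wc_w$. Formula \eqref{eq:cw} is Lemma~\ref{lem:count} for $Z^\circ\subset Z$ and $O_w\times O^w\subset X_w\times X^w$.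

Let $w=e$. For $h_1$ in the dense open set $B_+N_-$ exactly one point of $Z^\circ$ has first coordinate $O_eh_1=B_+h_1$, namely $(B_+h_1,\psi(B_+h_1))$. It lies in $O_eh_1\times O^eh_2$ if and only if $\psi(B_+h_1)h_2^{-1}\in O^e$. Since $O^e$ is open and $G$ is transitive on $X$, this is a nonempty open condition on $(h_1,h_2)$. So $c_e=1$.
\end{proof}

\begin{example}\label{ex:identity}
For $u=e$, $\tau=\mathrm{id}$ we have $Z=\Lambda_1$, so $c_w=\int_X[X_w]\cdot[X^w]=1$ for all $w$ and $\delta(e)=|W|$.
\end{example}

\begin{proposition}\label{prop:section}
There is a rational map $r:G\dashrightarrow N_-\times B_+$ with $\varphi\circ r=\mathrm{id}$ if and only if $\delta=1$.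
\end{proposition}

\begin{proof}
Both varieties are irreducible of dimension $\dim G$. Suppose $r$ exists, and restrict it to a dense open set on which it is defined and $\varphi(r(g))=g$. There $r$ is injective, so its image has dimension $\dim G$ and is dense; by (G1) it contains a dense open set $\Omega\subset N_-\times B_+$. If $r(g),r(g')\in\Omega$ have the same image under $\varphi$, then $g=g'$; so $\varphi|_\Omega$ is injective. The complement of $\Omega$ has dimension less than $\dim G$, so its image under $\varphi$ is not dense, and a generic fiber of $\varphi$ lies in $\Omega$. Hence $\delta\le1$, and $\delta=1$ by Proposition~\ref{prop:degree}. Conversely, if $\delta=1$, then $\varphi$ is dominant and $\mathbb C(N_-\times B_+)=\mathbb C(G)$ by (G3). So $\varphi$ is birational, and its rational inverse is the required $r$.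
\end{proof}

\section{A determinantal criterion for $c_w>0$}\label{sec:criterion}

We do not need the value of $c_w$, only whether it vanishes. By \eqref{eq:cw}, this asks whether generic translates of two cells can be reached from $Z^\circ$, which is the dominance of a morphism; by (G2), dominance is linear algebra at one point.

Let $V=\mathfrak g/\mathfrak b_+$, with basis $e_{-\beta}$, $\beta\in\Pi_+$. The group $B_+$ acts on $V$ through $\operatorname{Ad}$, and we write $p\,\xi$ for this action. Identify $V$ with $\mathfrak n_-$ and define
\[
A:V\cong\mathfrak n_-\to V,\qquad A\xi=\operatorname{Ad}(\bar u)\,d\tau(\xi)\bmod\mathfrak b_+ .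
\]
Since $\operatorname{Ad}(\bar u)\,d\tau$ maps $\mathfrak g_{-\gamma}$ onto $\mathfrak g_{-v\gamma}$,
\begin{equation}\label{eq:A}
Ae_{-\gamma}\in\mathbb C^\times e_{-v\gamma}\ \text{ if } v\gamma>0,\qquad Ae_{-\gamma}=0\ \text{ if } v\gamma<0 .
\end{equation}
Put
\[
T_w=\operatorname{span}\{e_{-\beta}:\beta\in I(w)\},\qquad T^w=\operatorname{span}\{e_{-\beta}:\beta\in\Pi_+\setminus I(w)\}.
\]
For $\beta>0$ we have $-\beta\in w\Pi_+$ exactly when $\beta\in I(w)$, so $T_w$ and $T^w$ are the images in $V$ of $\operatorname{Ad}(\dot w)\mathfrak b_+$ and $\operatorname{Ad}(\dot w)\mathfrak b_-$. If the tangent space of $X$ at $B_+h$ is identified with $V$ through the curves $B_+e^{t\xi}h$, then $A$ is the differential of $\psi$ at $B_+$, and $T_w,T^w$ are the tangent spaces of $O_w,O^w$ at $B_+\dot w$.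

\begin{proposition}\label{prop:criterion}
We have $c_w>0$ if and only if there are $p_1,p_2\in B_+$ with $T^w+p_2Ap_1^{-1}T_w=V$. Equivalently, for some $p_1,p_2\in B_+$ the square matrix
\[
K(p_1,p_2)=(K_{\beta\alpha})_{\beta,\alpha\in I(w)},\qquad K_{\beta\alpha}=\text{coefficient of }e_{-\beta}\text{ in }p_2Ap_1^{-1}e_{-\alpha},
\]
is invertible.
\end{proposition}

\begin{proof}
We have $B_+n^{-1}\in O_wh_1$ if and only if $n^{-1}h_1^{-1}\in B_+\dot wB_+$, that is, $h_1\in B_+\dot w^{-1}B_+n^{-1}$. Likewise $B_+\bar u\tau(n)^{-1}\in O^wh_2$ if and only if $\bar u\tau(n)^{-1}h_2^{-1}\in B_+\dot wB_-$, that is, $h_2\in B_-\dot w^{-1}B_+\bar u\tau(n)^{-1}$. So the set of $(h_1,h_2)$ for which the intersection in \eqref{eq:cw} is nonempty is the image of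
\begin{gather*}
\Theta:B_+\times B_+\times B_-\times B_+\times N_-\to G\times G,\\
\Theta(b_1,p_1,b_2,p_2,n)=\big(b_1\dot w^{-1}p_1n^{-1},\ b_2\dot w^{-1}p_2\bar u\tau(n)^{-1}\big).
\end{gather*}
If $c_w>0$ the image contains a dense open set, and if $c_w=0$ it misses one. Hence $c_w>0$ if and only if $\Theta$ is dominant, which by (G2) means that $d\Theta$ is surjective at some point. Replacing $(b_1,b_2,n)$ by $(b_1'b_1,b_2'b_2,n'n)$ multiplies $\Theta$ by $(b_1',b_2')$ on the left and by $(n'^{-1},\tau(n')^{-1})$ on the right, so the rank of $d\Theta$ does not depend on $b_1,b_2,n$. We take $b_1=b_2=n=1$.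

Consider the curve $(e^{tx_1},p_1e^{ty_1},e^{tx_2},p_2e^{ty_2},e^{t\xi})$ with $x_1,y_1,y_2\in\mathfrak b_+$, $x_2\in\mathfrak b_-$, $\xi\in\mathfrak n_-$. Its image is $(g_1(t),g_2(t))$ with $g_1(0)=\dot w^{-1}p_1$, $g_2(0)=\dot w^{-1}p_2\bar u$ and
\begin{align*}
g_1(0)^{-1}g_1'(0)&=\operatorname{Ad}(p_1^{-1}\dot w)x_1+y_1-\xi,\\
\operatorname{Ad}(\bar u)\big(g_2(0)^{-1}g_2'(0)\big)&=\operatorname{Ad}(p_2^{-1}\dot w)x_2+y_2-\operatorname{Ad}(\bar u)\,d\tau(\xi).
\end{align*}
So $d\Theta$ is surjective if and only if these pairs fill $\mathfrak g\oplus\mathfrak g$. Taking $x_1=x_2=\xi=0$ gives all of $\mathfrak b_+\oplus\mathfrak b_+$, so we may work modulo this subspace: the condition is that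
\[
T_w\oplus T^w\oplus V\to V\oplus V,\qquad(t,t',\xi)\mapsto(p_1^{-1}t-\xi,\ p_2^{-1}t'-A\xi)
\]
is onto. To reach $(\eta_1,\eta_2)$ one must take $\xi=p_1^{-1}t-\eta_1$, and the remaining condition is $p_2^{-1}t'-Ap_1^{-1}t=\eta_2-A\eta_1$. The right side is an arbitrary vector of $V$, so surjectivity is equivalent to $p_2^{-1}T^w+Ap_1^{-1}T_w=V$. Applying $p_2$ gives the first form. Finally, $K$ is the matrix of the map $T_w\to V/T^w\cong T_w$ induced by $p_2Ap_1^{-1}$, and the first form says that this map is onto.
\end{proof}

To use the criterion we must know which matrix entries of $p\in B_+$ on $V$ can be nonzero. This is where the order $\le$ enters.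

\begin{lemma}\label{lem:coeff}
Let $\beta,\gamma\in\Pi_+$. If $\gamma\not\le\beta$, the coefficient of $e_{-\gamma}$ in $p\,e_{-\beta}\in V$ vanishes for all $p\in B_+$. If $\gamma\le\beta$, it is a regular function of $p\in N_+$ that is not identically zero.
\end{lemma}

\begin{proof}
The span of the $e_{-\gamma}$ with $0<\gamma\le\beta$ contains $e_{-\beta}$ and is stable under $\mathfrak b_+$, hence under the connected group $B_+$. This gives the first claim.

Let $\gamma\le\beta$. We claim that there is a chain of positive roots from $\beta$ down to $\gamma$ whose successive differences are simple roots. We use induction on the height of $\beta-\gamma=\sum k_i\alpha_i$, $k_i\ge0$; the case $\beta=\gamma$ is trivial. If $\beta\neq\gamma$, then $0<(\beta-\gamma,\beta-\gamma)=\sum k_i(\beta-\gamma,\alpha_i)$, so some $i$ has $k_i>0$ and $(\beta,\alpha_i)>(\gamma,\alpha_i)$. Then $(\beta,\alpha_i)>0$ or $(\gamma,\alpha_i)<0$. In the first case $\beta\ne\alpha_i$, since $\gamma\le\alpha_i$ would force $\gamma=\beta$; so $\beta-\alpha_i$ is a root by (R3), $\beta-\alpha_i\ge\gamma$ because $k_i>0$, and we prepend $\beta$ to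 a chain from $\beta-\alpha_i$ to $\gamma$. In the second case $\gamma+\alpha_i$ is a root by (R3), $\gamma+\alpha_i\le\beta$, and we append $\gamma$ to a chain from $\beta$ to $\gamma+\alpha_i$.

By (R3), applying the simple root vectors along the chain maps $e_{-\beta}$ to a nonzero multiple of $e_{-\gamma}$ in $V$. So $e_{-\gamma}$ lies in the smallest $\mathfrak n_+$-stable subspace containing $e_{-\beta}$. As $N_+$ is connected, $\mathfrak n_+$-stable and $N_+$-stable subspaces coincide, so this subspace is the span of the orbit $N_+e_{-\beta}$. The $e_{-\gamma}$-coordinate does not vanish on the span, hence not on the orbit.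
\end{proof}

\begin{remark}\label{rem:edges}
This explains the edges of $\Gamma(v)$. By \eqref{eq:A}, the image of $A$ has basis $e_{-\beta}$, $\beta\in\nu^0(v)$, and it is preserved by $Ap$. For $\alpha,\beta\in\nu^0(v)$ the coefficient of $e_{-\alpha}$ in $Ap\,e_{-\beta}$ is a nonzero constant times the coefficient of $e_{-v^{-1}\alpha}$ in $p\,e_{-\beta}$. By Lemma~\ref{lem:coeff}, it is nonzero for generic $p\in N_+$ exactly when $\alpha\to\beta$ is an edge of $\Gamma(v)$.
\end{remark}

\section{An acyclic rationality graph gives degree one}\label{sec:acyclic}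

\begin{proposition}\label{prop:acyclic}
If $c_w>0$ for some $w\ne e$, then $\Gamma(v)$ has an oriented cycle. Consequently, if $\Gamma(v)$ has no oriented cycle, then $\delta=1$.
\end{proposition}

\begin{proof}
Choose $p_1,p_2$ with $\det K(p_1,p_2)\ne0$; the index set $I(w)$ is nonempty since $w\neq e$. Some term in the expansion of the determinant is nonzero, so there is a permutation $\pi$ of $I(w)$ with $K_{\pi(\alpha),\alpha}\ne0$ for all $\alpha\in I(w)$. Follow $e_{-\alpha}$ through $p_1^{-1}$, $A$ and $p_2$: by Lemma~\ref{lem:coeff} and \eqref{eq:A}, $K_{\beta\alpha}\ne0$ implies that some $\gamma\in\Pi_+$ satisfies $\gamma\le\alpha$, $v\gamma>0$ and $\beta\le v\gamma$. Let $\alpha_1,\dots,\alpha_k$ be a cycle of $\pi$, with $\alpha_{i+1}=\pi(\alpha_i)$ and indices modulo $k$. We obtain $\gamma_i\in\Pi_+$ with $\gamma_i\le\alpha_i$, $v\gamma_i>0$ and $\alpha_{i+1}\le v\gamma_i$. The roots $\beta_i=v\gamma_i$ lie in $\nu^0(v)$, and $v^{-1}\beta_{i+1}=\gamma_{i+1}\le\alpha_{i+1}\le\beta_i$. So the edges $\beta_{i+1}\to\beta_i$ form a closed walk in $\Gamma(v)$, and a closed walk contains a cycle. The last statement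 follows from Proposition~\ref{prop:degree}.
\end{proof}

\section{Reduction to simple roots}\label{sec:simple}

For the converse we must build, from a cycle, an element $w\ne e$ and show that a determinant is nonzero. The vertices of a cycle of $\Gamma(v)$ are arbitrary positive roots and bear no visible relation to a set $I(w)$. Simple roots are easier to handle, and the next proposition lets us pass to them.

\begin{proposition}\label{prop:simple}
The graph $\Gamma(v)$ has an oriented cycle if and only if $D(v)$ has one. If $v\alpha_j=\sum_iU_{ij}\alpha_i$, then $D(v)$ has no oriented cycle if and only if the matrix $(\max(U_{ij},0))$ is nilpotent.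
\end{proposition}

\begin{proof}
Let $\alpha_1\to\cdots\to\alpha_k\to\alpha_1$ be a cycle of $D(v)$, with indices modulo $k$. Then $\beta_i=v\alpha_i\ge\alpha_{i+1}$ is positive, so $\beta_i\in\nu^0(v)$, and $v^{-1}\beta_{i+1}=\alpha_{i+1}\le\beta_i$. The edges $\beta_{i+1}\to\beta_i$ form a cycle in $\Gamma(v)$.

Conversely, let $\beta_1\to\cdots\to\beta_k\to\beta_1$ be a cycle of $\Gamma(v)$ and put $\gamma_i=v^{-1}\beta_i>0$, so that $\gamma_i\le v\gamma_{i+1}$. Let $\eta\in\Delta$ with $\eta\le\gamma_i$, and write $\gamma_{i+1}=\sum_{\alpha\in\Delta}a_\alpha\alpha$ with $a_\alpha\ge0$. The coefficient of $\eta$ in $v\gamma_{i+1}=\sum a_\alpha v\alpha$ is positive, so for some $\alpha$ with $a_\alpha>0$ the root $v\alpha$ has positive $\eta$-coefficient. Then $\alpha\le\gamma_{i+1}$ and $v\alpha\ge\eta$, so $\alpha\to\eta$ in $D(v)$. Starting from any simple $\eta_0\le\gamma_1$ and repeating this step, we get an infinite walk $\eta_0\leftarrow\eta_1\leftarrow\eta_2\leftarrow\cdots$ with $\eta_j\le\gamma_{j+1}$. A vertex repeats because $\Delta$ is finite, so $D(v)$ has a cycle.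

Let $U^+=(\max(U_{ij},0))$. Then $U^+_{ij}>0$ exactly when $\alpha_j\to\alpha_i$ in $D(v)$. The entries are nonnegative, so the $(i,j)$ entry of $(U^+)^m$ is positive exactly when there is a walk of length $m$ from $\alpha_j$ to $\alpha_i$. A finite oriented graph has walks of every length if and only if it has a cycle.
\end{proof}

\section{The shape of a shortest cycle of $D(v)$}\label{sec:shape}

Suppose first that $D(v)$ has a loop, $v\alpha\ge\alpha$, as for $\alpha=\alpha_1$ in the $B_2$ case of Example~\ref{ex:rank2}. Take $w=s_\alpha$, so $I(w)=\{\alpha\}$. With $p_1=1$, the matrix $K$ has the single entry ``coefficient of $e_{-\alpha}$ in $p_2Ae_{-\alpha}$'', which is not identically zero by \eqref{eq:A} and Lemma~\ref{lem:coeff}. So $c_{s_\alpha}>0$.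

For a cycle on a set $S\subset\Delta$ with more vertices, one would like $I(w)=S$, with the cyclic permutation giving the nonzero term of $\det K$. Two obstacles arise. First, other terms might cancel this one; we exclude them by taking a shortest cycle. Second, $I(w)=\{\beta>0:w^{-1}\beta<0\}$ contains $\Pi_+^S$ as soon as it contains $S$. The smallest possible choice is therefore $w=w_0^S$, and we must control the root system spanned by $S$. The second obstacle does occur.

\begin{example}\label{ex:c3}
In type $C_3$, with $\alpha_1=\varepsilon_1-\varepsilon_2$, $\alpha_2=\varepsilon_2-\varepsilon_3$, $\alpha_3=2\varepsilon_3$, let $u$ be the signed permutation $\varepsilon_i\mapsto-\varepsilon_{4-i}$. Then $u\alpha_1=\alpha_2$, $u\alpha_2=\alpha_1$, $u\alpha_3<0$. The only cycle of $D(u)$ is $\alpha_1\to\alpha_2\to\alpha_1$, and its vertices are adjacent in the Dynkin diagram.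
\end{example}

Assume that $D(v)$ has a cycle and fix a shortest one, $\alpha_1\to\cdots\to\alpha_k\to\alpha_1$, with distinct vertices and indices modulo $k$. Let $S=\{\alpha_1,\dots,\alpha_k\}$ and $\sigma(\alpha_i)=\alpha_{i+1}$; this permutation of $S$ is cyclic, hence transitive. An edge $\alpha_i\to\alpha_j$ with $j\not\equiv i+1$ would give the cycle $\alpha_j\to\alpha_{j+1}\to\cdots\to\alpha_i\to\alpha_j$, which omits $\alpha_{i+1}$ or is a loop with $k\ge 2$, and so has fewer than $k$ vertices. Hence
\begin{equation}\label{eq:support}
v\alpha>0,\qquad\operatorname{supp}(v\alpha)\cap S=\{\sigma\alpha\}\qquad(\alpha\in S).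
\end{equation}
This is the only consequence of minimality that we use. It says that $\sigma$ is a shadow of the isometry $v$ on $S$, and we show that $\sigma$ inherits enough of its properties. An \emph{edge of $S$} is a pair of elements of $S$ adjacent in the Dynkin diagram.

\begin{proposition}\label{prop:shape}
The permutation $\sigma$ permutes the edges of $S$. The set $S$ spans a root system of type $A_1^k$ or $A_2^{k/2}$; thus $\Pi_+^S$ consists of the elements of $S$ and the sums $\alpha+\alpha'$ over the edges $\{\alpha,\alpha'\}$ of $S$.
\end{proposition}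

\begin{proof}
\emph{Step 1: if $\alpha\ne\alpha'$ in $S$ are not adjacent, then $\sigma\alpha,\sigma\alpha'$ are not adjacent.} Suppose that $\sigma\alpha,\sigma\alpha'$ are adjacent. Let $C=\operatorname{supp}(v\alpha)$ and $C'=\operatorname{supp}(v\alpha')$. These sets are connected by (R2). By \eqref{eq:support}, $C$ contains $\sigma\alpha$ but not $\sigma\alpha'$, and $C'$ contains $\sigma\alpha'$ but not $\sigma\alpha$. If $C\cap C'=\emptyset$, expand $(v\alpha,v\alpha')$ in simple roots. By (R1) every term is nonpositive, and one is a positive multiple of $(\sigma\alpha,\sigma\alpha')<0$. This contradicts $(v\alpha,v\alpha')=(\alpha,\alpha')=0$. If $\eta\in C\cap C'$, walk from $\sigma\alpha$ to $\eta$ inside $C$ and then from $\eta$ to $\sigma\alpha'$ inside $C'$. The first part avoids the vertex $\sigma\alpha'$ and the second avoids $\sigma\alpha$, so the walk joins $\sigma\alpha$ to $\sigma\alpha'$ without using the edge between them. This is impossible in a forest.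

\emph{Step 2: $\sigma$ permutes the edges, and all vertices have degree $0$ or all have degree $1$ in $S$.} By Step 1, $\sigma^{-1}$ maps edges of $S$ to edges of $S$. This map is injective on a finite set, hence bijective, so $\sigma$ is an automorphism of the graph induced on $S$. By transitivity all degrees are equal. A finite nonempty forest has a vertex of degree at most $1$.

\emph{Step 3: every edge of $S$ is a simple bond.} Suppose that $\{\lambda,\mu\}\subset S$ is a multiple bond with $(\lambda,\lambda)>(\mu,\mu)$. Put $\lambda'=\sigma^{-1}\lambda$ and $\mu'=\sigma^{-1}\mu$; they are adjacent by Step 2. Let $J$ be the connected component of $\lambda$ in the Dynkin diagram with the vertex $\mu$ removed. By (R2), $J$ has only simple bonds, so by (R1) all elements of $J$ have the length of $\lambda$, and by (R4) so do all roots supported in $J$. The support of $v\lambda'$ is connected, contains $\lambda$ and does not contain $\mu$ by \eqref{eq:support}; so it lies in $J$, and $(\lambda',\lambda')=(v\lambda',v\lambda')=(\lambda,\lambda)$. Exchanging the roles of $\lambda$ and $\mu$ gives $(\mu',\mu')=(\mu,\mu)$. Thus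 $\{\lambda',\mu'\}\subset S$ is again a multiple bond, with $\lambda'$ the longer root. By induction, $\sigma^{-j}\lambda$ has the length of $\lambda$ for all $j\ge0$. By transitivity $\mu=\sigma^{-j}\lambda$ for some $j$, which contradicts $(\lambda,\lambda)>(\mu,\mu)$.

By Steps 2 and 3 the diagram of $S$ is a union of $k$ isolated vertices or of $k/2$ disjoint simple bonds, and (R4) gives the description of $\Pi_+^S$.
\end{proof}

\section{A cycle gives degree at least two}\label{sec:nonzero}

\begin{proposition}\label{prop:nonzero}
Suppose that $D(v)$ has an oriented cycle, and let $S$ be the vertex set of a shortest one. Then $c_w\ge1$ for $w=w_0^S\ne e$, and $\delta\ge2$.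
\end{proposition}

\begin{proof}
By (R4), $I(w)=\Pi_+^S\neq\emptyset$. Each $\gamma\in\Pi_+^S$ is a sum of elements of $S$, so $v\gamma>0$ by \eqref{eq:support}, and $Ae_{-\gamma}$ is a nonzero multiple of $e_{-v\gamma}$. Take $p_1=1$ and $p_2=p\in N_+$ in Proposition~\ref{prop:criterion}. Up to nonzero constant factors on the columns, $K(1,p)$ is the matrix
\[
M_{\gamma'\gamma}(p)=\text{coefficient of }e_{-\gamma'}\text{ in }p\,e_{-v\gamma},\qquad\gamma',\gamma\in\Pi_+^S .
\]
By Lemma~\ref{lem:coeff}, $M_{\gamma'\gamma}\not\equiv0$ if and only if $\gamma'\le v\gamma$. As $\gamma'$ is supported on $S$ and $v\gamma>0$, this holds if and only if $\gamma'$ is at most the $S$-part of $v\gamma$, the sum of its terms supported on $S$. By \eqref{eq:support}, the $S$-part of $v\alpha$ for $\alpha\in S$ is $m_\alpha\,\sigma\alpha$ with $m_\alpha\ge1$. We go through the columns using Proposition~\ref{prop:shape}.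

\emph{Column $\gamma=\alpha\in S$.} The condition $\gamma'\le m_\alpha\sigma\alpha$ means that $\gamma'$ has support $\{\sigma\alpha\}$, that is, $\gamma'=\sigma\alpha$. This is the only entry of the column that is not identically zero.

\emph{Column $\gamma=\alpha+\alpha'$, for an edge $\{\alpha,\alpha'\}$.} The $S$-part of $v\gamma$ is $m_\alpha\sigma\alpha+m_{\alpha'}\sigma\alpha'$. A nonsimple $\gamma'\in\Pi_+^S$ is a sum of two distinct elements of $S$, so it satisfies $\gamma'\le m_\alpha\sigma\alpha+m_{\alpha'}\sigma\alpha'$ exactly when $\gamma'=\sigma\alpha+\sigma\alpha'$. This root lies in $\Pi_+^S$ because $\{\sigma\alpha,\sigma\alpha'\}$ is an edge.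

Order $\Pi_+^S$ with the simple roots first. The simple columns vanish in the nonsimple rows, so $M$ is block triangular. In each diagonal block the only entries that are not identically zero are in the positions of a permutation, namely $\sigma$ on $S$ and $\sigma$ on the edges of $S$. Therefore
\[
\det M(p)=\pm\prod_{\alpha\in S}M_{\sigma\alpha,\alpha}(p)\prod_{\{\alpha,\alpha'\}\ \mathrm{edge}}M_{\sigma\alpha+\sigma\alpha',\,\alpha+\alpha'}(p).
\]
Each factor is a nonzero regular function on the irreducible variety $N_+$, so the product is nonzero at some $p$. Proposition~\ref{prop:criterion} gives $c_w\ge1$, and Proposition~\ref{prop:degree} gives $\delta\ge c_e+c_w\ge2$.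
\end{proof}

In Example~\ref{ex:c3} the map $u$ exchanges $\alpha_1,\alpha_2$ and fixes $\alpha_1+\alpha_2$, so at $p=1$ the $3\times3$ matrix $M$ is a permutation matrix. No other $w\ne e$ contributes there. Indeed $\nu^0(u)=\Pi^S_+$, so a nonzero row $\beta$ of $K$ needs $\beta\in\Pi_+^S$, and $c_w>0$ forces $I(w)\subset\Pi_+^S$. A nonempty $I(w)$ contains a simple root, say $\alpha_i$ with $\{i,j\}=\{1,2\}$; the column $\alpha_i$ of $K$ can be nonzero only in the row $\alpha_j$, so $S\subset I(w)$ and $I(w)=\Pi_+^S$.

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:twisted}]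
Proposition~\ref{prop:degree} shows that $\delta\ge1$ is well defined, and Proposition~\ref{prop:section} shows that $(n,b)$ can be chosen rationally in $g$ if and only if $\delta=1$. By Proposition~\ref{prop:simple}, $\Gamma(v)$ is acyclic if and only if $D(v)$ is. If they are acyclic, then $\delta=1$ by Proposition~\ref{prop:acyclic}; if not, then $\delta\ge2$ by Proposition~\ref{prop:nonzero}. This proves Theorem~\ref{thm:twisted}. For $\tau=\mathrm{id}$ we have $v=u$, $\varphi=\varphi_u$, $\delta=\delta(u)$, and together with the matrix form in Proposition~\ref{prop:simple} this is Theorem~\ref{thm:main}.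
\end{proof}

\begin{remark}
The hypothesis that $\tau$ preserves $B_+$ and $B_-$ is used to make $n\mapsto\tau(n)$ an automorphism of $N_-$ and to make $d\tau$ permute the root spaces, which gives \eqref{eq:A}. Beyond \eqref{eq:A}, Sections~\ref{sec:acyclic}--\ref{sec:nonzero} use about $v$ only that it is a linear map permuting the roots and preserving $(\cdot,\cdot)$; the invariance of the inner product enters in Steps 1 and 3 of Proposition~\ref{prop:shape}. No step uses that $v$ preserves the irreducible components of the root system.
\end{remark}

\begin{thebibliography}{9}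
\bibitem{Vol} Dmitriy Voloshyn, \emph{Multiple rational normal forms in Lie theory}, arXiv:2506.01530 (2025).
\end{thebibliography}
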